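# Growth rates and long chains of primes in the $p$-adic completion of $A^+$

## 1. The guess $\dim\widehat{A^+}=\dim A$, tested

Integral extensions preserve Krull dimension, and so does the completion of a noetherian local ring at its maximal ideal. So if we start with a complete noetherian local domain $A$, pass to its absolute integral closure $A^+$, and complete $p$-adically, the first guess for the dimension of the result is $\dim A$. We make this precise, test it, and see where it breaks.

**Setting.** Throughout, $(A,\mathfrak m,k)$ is a noetherian local domain of *mixed characteristic*: $A$ has characteristic $0$ and $k$ has characteristic $p>0$. So $p$ is a nonzero element of $\mathfrak m$, and $\dim A\ge 1$. We say that $A$ is *complete* if it is $\mathfrak m$-adically complete.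

**Definition (absolute integral closure).** $A^+$ is the integral closure of $A$ in a fixed algebraic closure of $\operatorname{Frac}(A)$. For $A=\mathbb Z_p$ it is the ring of integers of $\overline{\mathbb Q}_p$. It is far from noetherian: $(p)\subsetneq(p^{1/2})\subsetneq(p^{1/4})\subsetneq\cdots$.

**Definition (the ring $B$).** $B=\widehat{A^+}=\varprojlim_k A^+/p^kA^+$. An element $f\in B$ is given by representatives $f_k\in A^+$ with $f_{k+1}-f_k\in p^kA^+$, where each $f_k$ matters only modulo $p^kA^+$. For example, for any $y_1,y_2,\ldots\in A^+$ the series $\sum_i p^iy_i$ is an element of $B$, with $f_k=\sum_{i<k}p^iy_i$.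

Two facts about $B$ will be used. First, the kernel of $B\to A^+/p^k$ is $p^kB$, so $B/p^kB=A^+/p^kA^+$. Indeed, if $f$ maps to $0$ there, we may take $f_k=0$ and write $f_{j+1}-f_j=p^jg_j$ for $j\ge k$. Then $f=p^k\sum_{j\ge k}p^{j-k}g_j$. Second, $1+ph$ is a unit for every $h\in B$: the series $\sum_j(-ph)^j$ is a finite sum modulo each $p^k$, and its product with $1+ph$ is $1$ modulo every $p^k$, hence equal to $1$.

**Test at finite stages.** Let $A$ be complete, and let $A'\subset A^+$ be a subring that is finite as an $A$-module. Since $A$ is noetherian and complete, finite $A$-modules are $p$-adically complete. So $p$-adic completion does nothing to $A'$, and $\dim A'=\dim A$ by integrality. The ring $A^+$ is the union of such $A'$, so the guess holds at every finite stage.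

**Test on primes containing $p$.** Primes of $B$ containing $p$ are primes of $B/pB=A^+/pA^+$, that is, primes of $A^+$ containing $p$. A chain of these contracts to a chain of *distinct* primes of $A$ containing $p$, by incomparability in integral extensions. Since $\dim A/pA=\dim A-1$, such a chain has at most $\dim A$ members. So if the guess fails badly, it fails because of primes not containing $p$.

**Test in dimension one.** Here we need to measure elements of $B$.

**Convention.** A (real-valued) *valuation* on a field $K$ is a map $v:K\to\mathbb R\cup\{\infty\}$ with $v(fg)=v(f)+v(g)$, $v(f+g)\ge\min(v(f),v(g))$, and $v(f)=\infty$ only for $f=0$. We shall often use that a finite sum in which the minimal value is finite and attained by exactly one term has that minimal value.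

**Lemma 1.** Let $v:A^+\to[0,\infty]$ be the restriction of a real-valued valuation of $\operatorname{Frac}(A^+)$ with $v(p)=1$. Then
$$\hat v(f)=\lim_k v(f_k)$$
is a well-defined map $\hat v:B\to[0,\infty]$ with $\hat v(fg)=\hat v(f)+\hat v(g)$, $\hat v(f+g)\ge\min(\hat v(f),\hat v(g))$, $\hat v(1)=0$ and $\hat v(p)=1$.

*Proof.* Since $v\ge0$ on $A^+$, we have $v(f_j-f_k)\ge k$ for $j\ge k$. If $v(f_k)<k$ for some $k$, then $v(f_j)=v(f_k)$ for all $j\ge k$. Otherwise $v(f_k)\ge k$ for every $k$, and $v(f_k)\to\infty$. So the limit exists, and when it is finite it is attained for all large $k$. Another choice $f_k'$ satisfies $v(f_k-f'_k)\ge k$, so by the same comparison it gives the same limit. Since $f_kg_k$ and $f_k+g_k$ represent $fg$ and $f+g$, the two rules pass to the limit. The last two values are clear. $\square$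

Note that $\hat v$ may take the value $\infty$ at nonzero elements; nothing in the lemma forbids it. In dimension one this does not happen.

**Claim (first half of Theorem 3(a) below).** If $A$ is complete and $\dim A=1$, then $\dim\widehat{A^+}=1$.

*Step 1: recognize $A^+$ as a rank-one valuation ring.* By Cohen's structure theorem (Matsumura, *Commutative Ring Theory*, Thms 29.3 and 8.4) there are a complete discrete valuation ring $V$ with uniformizer $p$ and residue field $k$ and a local homomorphism $V\to A$ making $A$ a finite $V$-module. It is injective: otherwise its kernel is the other prime $(p)$ of $V$, and $p=0$ in $A$. So $A^+$ is the integral closure of $V$ in an algebraic closure of the complete field $\operatorname{Frac}(V)$. This is the valuation ring of the unique extension $v$ of $v_p$, which is real-valued with $v(p)=1$.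

*Step 2: show that $B$ is a domain.* Suppose $\hat v(f)=\infty$. Given $k$, we have $v(f_j)\ge k$ for all large $j\geq k$. Since $A^+$ is the valuation ring of $v$, this says $f_j\in p^kA^+$, so $f$ maps to $0$ in $A^+/p^k$. Hence $f=0$. If $fg=0$, then $\hat v(f)+\hat v(g)=\infty$, so $f=0$ or $g=0$.

*Step 3: show that every nonzero $f\in B$ divides a power of $p$.* Choose an integer $m\ge\hat v(f)$ and then $k>m$ with $v(f_k)=\hat v(f)$. Write $f=f_k+p^kh$ with $h\in B$. Since $v(f_k)\le m=v(p^m)$ and $A^+$ is a valuation ring, $p^m=f_ke$ with $e\in A^+$. Therefore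
$$f=f_k+p^{k-m}f_k e h=f_k\,(1+p^{k-m}eh),$$
and the second factor is a unit. So $f$ divides $f_ke=p^m$ in $B$.

*Step 4: count primes.* By Step 3 every nonzero prime of $B$ contains $p$, so it is a prime of $B/pB=A^+/pA^+$. A prime $q$ of $A^+$ containing $p$ contains every $z$ with $v(z)>0$, because $v(z^n)\ge1$ for some $n$, so $z^n\in pA^+\subset q$. So there is exactly one such prime. The primes of $B$ are $0$ and one more, which is nonzero as it contains $p\ne0$. Thus $\dim B=1$. $\square$

## 2. The divisibility $f\mid p^m$ fails in dimension two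

The guess has passed three tests. The last proof rested on Step 3: an element of finite value divides a power of $p$. Let now $\dim A\ge2$, and choose $x\in\mathfrak m$ so that $p,x$ is part of a system of parameters (elements $x_1,\dots,x_d\in\mathfrak m$, $d=\dim A$, with $A/(x_1,\dots,x_d)$ of finite length; $p$ is part of one because $\dim A/pA=d-1$). For a suitable $x$ of this kind we shall construct, for *every* real $c>0$, a valuation $v_c\geq 0$ on $A^+$ with $v_c(p)=1$ and $v_c(x)=c$. If $xe=p^m$ with $e\in B$, then by Lemma 1
$$m=\hat v_c(x)+\hat v_c(e)\ge c\quad\text{for all }c>0,$$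
which is absurd. So $x$ divides no power of $p$ in $B$, and Step 3 is lost. The computation also says where to look: at what happens to $v_c(f)$ as $c\to\infty$.

The statement to be decided is the following conjecture; its source is Jack J Garzella, "The perfectoid Tate algebra has uncountable Krull dimension", arXiv:2212.13315 (2022).

**Conjecture.** Let $A$ be a complete noetherian local domain of mixed characteristic with $\dim A=2$. Then the Krull dimension of $\widehat{A^+}$ is uncountable, i.e. $\widehat{A^+}$ contains a chain of distinct prime ideals of uncountable cardinality.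

The conjecture is true, so the guess $\dim\widehat{A^+}=\dim A$ is wrong. We shall prove three theorems; the first is the conjecture.

**Theorem 1.** Let $A$ be a complete noetherian local domain of mixed characteristic with $\dim A=2$, and $B=\widehat{A^+}$. There are prime ideals $P_r\subset B$, $r\in(0,1)\subset\mathbb R$, not containing $p$, with $P_s\subsetneq P_r$ whenever $r<s$. In particular $B$ (even $B[1/p]$) has a chain of primes of cardinality $2^{\aleph_0}$.

**Theorem 2.** Let $A$ be any noetherian local domain of mixed characteristic with $\dim A\ge2$ (completeness not needed). Then $B=\widehat{A^+}$ has a chain of prime ideals, none containing $p$, of cardinality $2^{\aleph_1}$ (in ZFC).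

**Theorem 3.** (a) If $A$ is complete of mixed characteristic with $\dim A=1$, then $\dim\widehat{A^+}=1$. So for complete $A$, either $\dim\widehat{A^+}=1$ (iff $\dim A=1$) or $\widehat{A^+}$ has a chain of $2^{\aleph_1}$ primes. (b) If $|k|\le2^{\aleph_0}$, then $\widehat{A^+}$ has at most $2^{2^{\aleph_0}}$ primes. Hence under CH the value $2^{\aleph_1}$ in Theorem 2 is, for such $k$, the exact maximal cardinality of a chain of primes.

In Theorem 3, as everywhere, $A$ is a noetherian local domain of mixed characteristic.

## 3. Monomial valuations with $v(p)=1$ and $v(x)=c$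

**Lemma 2.** Let $\dim A=d\ge2$. There is $x\in\mathfrak m$ such that for every real $c>0$ there is a map $v_c:A^+\to[0,\infty]$ which is the restriction of a real-valued valuation of $\operatorname{Frac}(A^+)$, with $v_c(p)=1$ and $v_c(x)=c$.

*Step 1: when $A$ is complete, reduce to a power series ring.* Extend $p$ to a system of parameters $p,x=x_1,x_2,\dots,x_{d-1}$. By Cohen's structure theorem (the same two theorems of Matsumura) there are a complete discrete valuation ring $V$ with uniformizer $p$ and residue field $k$, and a local homomorphism $V\to A$ inducing the identity on $k$, such that $A$ is finite over $R=V[[x_1,\dots,x_{d-1}]]$ via $R\to A$. This map is injective: $R$ is a domain of dimension $d$, so a nonzero kernel would give $\dim A<d$. Since $A$ is integral over $R$, $A^+$ is the integral closure of $R$ in an algebraic closure of $\operatorname{Frac}(R)$.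

*Step 2: define $v$ on $R$.* Put $\mathbf c=(c,1,\dots,1)$ and
$$v\Big(\sum_\nu a_\nu x^\nu\Big)=\min_\nu\big(v_p(a_\nu)+\nu\cdot\mathbf c\big).$$
For a nonzero series the minimum exists and is attained by finitely many $\nu$, since only finitely many $\nu$ satisfy $\nu\cdot\mathbf c\le C$ for a given $C$. For example, with $d=2$ and $c=\sqrt2$, $v(px+x^2+p^3)=\min(1+\sqrt2,\,2\sqrt2,\,3)=1+\sqrt2$. Clearly $v(f+g)\ge\min(v(f),v(g))$, $v\ge0$, $v(p)=1$ and $v(x)=c$.

*Step 3: check that $v$ is multiplicative.* The inequality $v(fg)\ge v(f)+v(g)$ is clear. For the converse let $f=\sum a_\nu x^\nu$ and $g=\sum b_\mu x^\mu$ be nonzero, and let $\nu_0$ and $\mu_0$ be the lexicographically smallest exponents attaining the minimum for $f$ and for $g$. The coefficient of $x^{\nu_0+\mu_0}$ in $fg$ is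
$$a_{\nu_0}b_{\mu_0}+\sum a_\nu b_\mu,$$
the sum running over the other pairs with $\nu+\mu=\nu_0+\mu_0$. For such a pair,
$$v_p(a_\nu b_\mu)+(\nu_0+\mu_0)\cdot\mathbf c=\big(v_p(a_\nu)+\nu\cdot\mathbf c\big)+\big(v_p(b_\mu)+\mu\cdot\mathbf c\big)\ge v(f)+v(g).$$
Equality would force $\nu$ and $\mu$ to attain the respective minima, so $\nu\ge\nu_0$ and $\mu\ge\mu_0$ lexicographically. As $\nu+\mu=\nu_0+\mu_0$, this gives $(\nu,\mu)=(\nu_0,\mu_0)$, which is excluded. So $a_{\nu_0}b_{\mu_0}$ has strictly smaller $v_p$ than all the other summands, and the term of exponent $\nu_0+\mu_0$ in $fg$ has value exactly $v(f)+v(g)$. Hence $v(fg)=v(f)+v(g)$, and $v$ extends to a valuation of $\operatorname{Frac}(R)$.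

*Step 4: extend to $A^+$.* Every valuation extends to an algebraic closure, and the new value group $\Gamma'$ is torsion over the old one, $\Gamma_0\subset\mathbb R$. Sending $\gamma\in\Gamma'$ to $\frac1m(m\gamma)$, where $m\ge1$ and $m\gamma\in\Gamma_0$, embeds $\Gamma'$ in $\mathbb R$ compatibly with the order, so the extension is again real-valued. It is $\ge0$ on $A^+$: if $z^n+r_1z^{n-1}+\dots+r_n=0$ with $r_i\in R$ and $v(z)<0$, then $z^n$ would be the unique term of minimal value, and the sum would not be $0$.

*Step 5: remove completeness.* Let $A$ be arbitrary and choose a system of parameters $p,x=x_1,\dots,x_{d-1}$ of $A$. Let $\hat A$ be the $\mathfrak m$-adic completion, $q$ a minimal prime of $\hat A$ with $\dim\hat A/q=d$, and $D=\hat A/q$. By flatness, nonzero elements of $A$ are nonzerodivisors on $\hat A$, while $q$, being a minimal prime, consists of zero divisors. So $q\cap A=0$ and $A\subset D$. Hence $D$ is a complete noetherian local domain of mixed characteristic and dimension $d$, and $p,x_1,\dots,x_{d-1}$ is a system of parameters of $D$, since $D$ modulo these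 elements has finite length. An algebraic closure of $\operatorname{Frac}(D)$ contains one of $\operatorname{Frac}(A)$, and elements integral over $A$ are integral over $D$, so $A^+\subset D^+$. Apply Steps 1–4 to $D$ with this system of parameters, and restrict to $A^+$. $\square$

Fix such an $x$ and, for each $c$, one such $v_c$. The extensions for different $c$ are chosen independently; no compatibility will be needed. We write $v_c$ also for the map $\hat v_c$ on $B$ from Lemma 1.

## 4. Elements of $A^+$ have only two growth rates

We want to separate primes by the rate at which $v_c(f)$ grows as $c\to\infty$. A sensible first attempt is to look for $f$ in $A^+$ itself. It fails.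

**Observation.** Let $A$ be complete with $\dim A=2$, and let $0\ne z\in A^+$. There are constants $C\ge 1$ and $\varepsilon>0$ such that for every $c\ge C$ either $v_c(z)\le C$ or $v_c(z)\ge\varepsilon c-C$.

*Proof.* With $R=V[[x]]$ as above, take $0\ne r=\sum a_\nu x^\nu\in R$ and let $\nu_0$ be the least $\nu$ with $a_\nu\ne0$. If $c>v_p(a_{\nu_0})$, then every $\nu>\nu_0$ has $v_p(a_\nu)+\nu c\ge(\nu_0+1)c>v_p(a_{\nu_0})+\nu_0c$. So $v_c(r)=v_p(a_{\nu_0})+\nu_0c$ for all large $c$. Now let $z^m+r_1z^{m-1}+\dots+r_m=0$ be a monic equation over $R$ of least degree, and $r_0=1$. Then $r_m\ne0$, since otherwise we could divide by $z$. As the sum is $0$, the minimal value among the terms $r_iz^{m-i}$ is attained at least twice, say for $i<j$, whence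
$$v_c(z)=\frac{v_c(r_j)-v_c(r_i)}{j-i}.$$
So for large $c$ the number $v_c(z)$ lies in $\{\alpha+\omega c\}$ for finitely many pairs $(\alpha,\omega)$ that do not depend on $c$. Pairs with $\omega<0$ give negative numbers for large $c$, so they do not occur. Pairs with $\omega=0$ give the first alternative, and pairs with $\omega>0$ the second, with $\varepsilon$ the smallest positive $\omega$ (or $\varepsilon=1$ if there is none). $\square$

So an element of $A^+$ grows either boundedly or linearly, and comparison with $c^r$ for $0<r<1$ always sees the same thing. Any intermediate rate must come from the completion, that is, from infinite series. Series with integral exponents do not help either: if $f=\sum p^{a_i}x^{b_i}$ with integers $a_i\to\infty$ and $b_i\ge1$, then every partial sum is divisible by $x$, so $v_c(f)\ge c$. We need rational exponents $b_i\to0$, and $A^+$ has them.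

## 5. Series $\sum p^{a_i}x^{b_i}$ with $b_i\to0$

**Lemma 3.** Let $1\le a_1<a_2<\cdots$ be integers and let $b_i=M_i/N_i>0$ be rationals ($M_i,N_i\ge1$ integers). Let $y_i\in A^+$ be a root of $T^{N_i}-x^{M_i}$, and let $f=\sum_ip^{a_i}y_i\in B$ be the element whose image in $A^+/p^k$ is $\sum_{a_i<k}p^{a_i}y_i$ for every $k$. If $c>0$ is irrational, then
$$v_c(f)=\min_i(a_i+b_ic).$$

*Proof.* Passing from $k$ to $k+1$ adds at most one term $p^ky_i$, so $f$ is well defined. From $N_iv_c(y_i)=M_ic$ we get $v_c(p^{a_i}y_i)=a_i+b_ic$. These numbers are pairwise distinct: equality for $i\ne j$ gives $(b_i-b_j)c=a_j-a_i\ne0$, so $c\in\mathbb Q$, a contradiction. Hence each nonempty partial sum $f_k=\sum_{a_i<k}p^{a_i}y_i$ satisfies $v_c(f_k)=\min_{a_i<k}(a_i+b_ic)$. As $a_i+b_ic\to\infty$, the full minimum exists, and once $k$ is large $v_c(f_k)$ equals it. $\square$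

**A case by hand.** Take $a_i=i$, $b_i=1/i$, so informally $f=\sum_ip^ix^{1/i}$. For irrational $c\ge1$ we have $v_c(f)=\min_i(i+c/i)$. The inequality of arithmetic and geometric means gives $i+c/i\ge2\sqrt c$, and $i=\lceil\sqrt c\rceil$ gives $i+c/i\le\sqrt c+1+\sqrt c$. So
$$2\sqrt c\le v_c(f)\le2\sqrt c+1.$$
This $f$ has growth rate $c^{1/2}$, which by Section 4 no element of $A^+$ has when $A$ is complete of dimension $2$.

**Every power $c^t$ with $0<t<1$.** The purpose of the next computation is to produce the rate $c^t$ by changing how fast $b_i\to0$. If $b_i\approx i^{-\sigma}$, then $i$ and $b_ic$ balance when $i^{1+\sigma}\approx c$, i.e. at $i\approx c^{1/(1+\sigma)}$. We want $1/(1+\sigma)=t$, so we put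
$$\sigma=\frac{1-t}t>0,\qquad\text{so that } t\sigma=1-t,\quad 1-t\sigma=t.$$
Choose rationals $b_i\in[i^{-\sigma},2i^{-\sigma}]$, put $a_i=i$, and let $f_t\in B$ be the element of Lemma 3. Let $c\ge1$ be irrational.

*Lower bound.* If $i\ge c^t$, then $i+b_ic\ge c^t$. If $i<c^t$, then $b_ic\ge i^{-\sigma}c\ge c^{1-t\sigma}=c^t$. So $v_c(f_t)\ge c^t$.

*Upper bound.* Let $i=\lceil c^t\rceil$. Then $i\le2c^t$ as $c^t\ge1$, and $b_ic\le2i^{-\sigma}c\le2c^{1-t\sigma}=2c^t$. So $v_c(f_t)\le4c^t$.

From now until the end of Section 6 let $c_n=n\sqrt2$ and $v_n:=v_{c_n}$ for $n\ge1$. Since $n^t\le c_n^t\le\sqrt2\,n^t$ and $4\sqrt2<8$,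
$$n^t\le v_n(f_t)\le8n^t\qquad(n\ge1,\ 0<t<1).\tag{1}$$

## 6. From growth rates to primes: limits fail, ultrafilters work

We have elements of every rate $n^t$. We want a prime $P_r$ that consists of the elements growing faster than every multiple of $n^r$.

**The version with ordinary limits.** The set $\{f\in B: v_n(f)/n^r\to\infty\}$ is an ideal not containing $1$. Try to show that it is prime. If $f$ and $g$ are not in it, there are infinite sets $E,F\subset\mathbb N$ along which $v_n(f)/n^r$ and $v_n(g)/n^r$, respectively, stay bounded. To bound $v_n(fg)/n^r$ along an infinite set we need $E\cap F$ to be infinite, and nothing ensures that; $E$ could be the even and $F$ the odd numbers. Section 7 will show, for a different sequence of values $c$ and another comparison rate, that this does happen in $B$. We need a notion of "most $n$" for which two majorities always meet.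

**Definition (ultrafilter).** A *nonprincipal ultrafilter* on $\mathbb N=\{1,2,\dots\}$ is a set $U$ of subsets of $\mathbb N$, with $\emptyset\notin U$, closed under supersets and finite intersections, such that for every $X\subset\mathbb N$ either $X\in U$ or $\mathbb N\setminus X\in U$, and containing all cofinite sets. For example, exactly one of the set of even numbers and the set of odd numbers is in $U$. Such $U$ exist by the axiom of choice. Fix one.

**Proof of Theorem 1.** For $r\in(0,1)$ let
$$P_r=\{f\in B:\ \{n:v_n(f)\ge Nn^r\}\in U\ \text{ for every integer }N\ge1\}.$$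

*Step 1: $P_r$ is an ideal with $1,p\notin P_r$.* Clearly $0\in P_r$. If $f,g\in P_r$, then $v_n(f+g)\ge Nn^r$ on the intersection of two members of $U$, so $f+g\in P_r$. If $h\in B$, then $v_n(hf)\ge v_n(f)$ because $v_n\ge0$ on $B$, so $hf\in P_r$. Since $v_n(1)=0$ and $v_n(p)=1$, the sets $\{n:v_n(1)\ge n^r\}$ and $\{n:v_n(p)\ge2n^r\}$ are empty, so $1,p\notin P_r$.

*Step 2: $P_r$ is prime.* Let $f,g\notin P_r$. There is $N$ with $\{n:v_n(f)\ge Nn^r\}\notin U$, so its complement $\{n:v_n(f)<Nn^r\}$ is in $U$. Here we use the ultrafilter property. Likewise $\{n:v_n(g)<N'n^r\}\in U$ for some $N'$. On the intersection, which is in $U$, $v_n(fg)<(N+N')n^r$. So $\{n:v_n(fg)\ge(N+N')n^r\}$ is disjoint from a member of $U$, hence not in $U$, and $fg\notin P_r$.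

*Step 3: the primes form a strictly decreasing family.* Let $r<s$. Since $n^r\le n^s$, we have $P_s\subseteq P_r$. The element $f_s$ separates them. By (1), $v_n(f_s)\ge n^s\ge Nn^r$ for all large $n$, and cofinite sets are in $U$, so $f_s\in P_r$. Also by (1), $v_n(f_s)\le8n^s<9n^s$ for all $n$, so $\{n:v_n(f_s)\ge9n^s\}=\emptyset\notin U$ and $f_s\notin P_s$. Thus $P_s\subsetneq P_r$.

So $\{P_r\}_{r\in(0,1)}$ is a chain of $2^{\aleph_0}$ distinct primes. None contains $p$, so they give a chain of distinct primes of $B[1/p]$ as well. $\blacksquare$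

**Remark.** All these primes have the same intersection with $A^+$. Let $0\ne z\in A^+$, with $C$ and $\varepsilon$ as in Section 4. If $z\in P_r$, use $N>C$ to get $\{n:v_n(z)>C\}\in U$. Conversely, if $\{n:v_n(z)>C\}\in U$, then on this set, for large $n$, $v_n(z)\ge\varepsilon c_n-C$. This exceeds $Nn^r$ for all large $n$, because $r<1$. So the condition $z\in P_r$ does not depend on $r$. The whole chain is created by the completion.

## 7. Arbitrary growth rates modulo $U$ and a chain of $2^{\aleph_1}$ primes

Let now $A$ be any noetherian local domain of mixed characteristic with $\dim A\ge2$. Theorem 1 used only the rates $n^r$. We first make the supply of rates much larger, then attach primes to *cuts* in the ordered set of rates, and finally build a set of rates with $2^{\aleph_1}$ cuts.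

### Elements with independently prescribed values

The aim is an element whose value at the $n$-th valuation is about $2^{n^2+\beta_n}$, where $\beta_n$ is free in a window. We let the points $c$ be very sparse, so that the $n$-th term of the series is responsible for the $n$-th value alone. Put
$$e_n=\sqrt2\cdot2^{3n^2},\qquad u_n:=v_{e_n}\quad(n\ge1).$$
Let $T$ be the set of integer sequences $\beta=(\beta_n)_{n\ge1}$ with $0\le\beta_n\le2n$. For $\beta\in T$ put
$$a_n=2^{n^2+\beta_n},\qquad b_n=2^{-2n^2+\beta_n},\qquad\text{so that } b_ne_n=\sqrt2\,a_n.$$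
Since $(n+1)^2>n^2+2n$, the sequence $(a_n)$ is strictly increasing. This is why the window has width $2n$. Let $f_\beta\in B$ be the element of Lemma 3; as $e_n$ is irrational, $u_n(f_\beta)=\min_i(a_i+b_ie_n)$.

*Lower bound.* If $i\ge n$, then $a_i\ge a_n$. If $i\le n-1$ (so $n\ge2$), then
$$-2i^2+\beta_i\ge-2(n-1)^2=-2n^2+4n-2\ge-2n^2+2n\ge-2n^2+\beta_n,$$
so $b_i\ge b_n$ and $b_ie_n\ge b_ne_n=\sqrt2\,a_n$. In both cases $a_i+b_ie_n\ge a_n$.

*Upper bound.* The term $i=n$ gives $a_n+b_ne_n=(1+\sqrt2)a_n$.

Therefore
$$2^{n^2+\beta_n}\le u_n(f_\beta)\le3\cdot2^{n^2+\beta_n}\qquad(n\ge1,\ \beta\in T).\tag{2}$$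

**Limits really fail.** Here is the example promised in Section 6. The set $Q=\{f\in B:u_n(f)/2^{n^2}\to\infty\}$ is an ideal. Let $\beta_n=2n$ for even $n$ and $\beta_n=0$ for odd $n$, and let $\gamma_n=2n-\beta_n$. By (2), $u_n(f_\beta)\le3\cdot2^{n^2}$ for odd $n$ and $u_n(f_\gamma)\le3\cdot2^{n^2}$ for even $n$, so neither element is in $Q$. But $u_n(f_\beta f_\gamma)\ge2^{n^2+2n}$ for all $n$, so $f_\beta f_\gamma\in Q$. Thus $Q$ is not prime.

### Primes from convex subgroups of $\mathbb R^{\mathbb N}/U$

The next step repackages the construction of $P_r$ so that it applies to arbitrary sets of rates.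

**Definition.** $\Gamma=\mathbb R^{\mathbb N}/U$ is the group of real sequences, two being identified if they agree on a set in $U$; $[h]\le[h']$ means $\{n:h_n\le h'_n\}\in U$. It is totally ordered, because exactly one of $\{h_n<h'_n\}$, $\{h_n=h'_n\}$, $\{h_n>h'_n\}$ is in $U$. A subgroup $H\subset\Gamma$ is *convex* if $0\le g\le h\in H$ implies $g\in H$. For example, the classes $h$ with $|h|\le N$ for some constant $N$ form a convex subgroup, and it does not contain $[(n)_n]$, since $\{n:n>N\}$ is cofinite.

Let $w(f)=[(u_n(f))_n]\in\Gamma$ for $f\in B$, with $w(f)=\infty$ if $\{n:u_n(f)=\infty\}\in U$. (Otherwise $u_n(f)$ is finite on a set in $U$, which defines the class.) Then $w\ge0$, $w(fg)=w(f)+w(g)$ and $w(f+g)\ge\min(w(f),w(g))$, since these hold for every $n$. For a convex subgroup $H$ put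
$$P_H=\{f\in B:w(f)>h\text{ for all }h\in H\}.$$
This is an ideal, by the two rules and $w\ge0$. It does not contain $1$, as $w(1)=0\in H$. It is prime: if $f,g\notin P_H$, then, the order being total, $w(f)\le h$ and $w(g)\le h'$ with $h,h'\in H$, so $w(fg)\le h+h'\in H$. Moreover $H\subset H'$ implies $P_{H'}\subset P_H$.

### Comparing rates

Write $\beta\prec\gamma$ (for $\beta,\gamma\in T$) if $\{n:\gamma_n-\beta_n\ge N\}\in U$ for all $N$. This is a strict partial order: irreflexivity is clear, and for transitivity add the inequalities on an intersection. For example $(0)_n\prec(n)_n$. If $\gamma_n=2n$ for even $n$ and $0$ for odd $n$, then $(0)_n\prec\gamma$ exactly when the set of even numbers is in $U$. The point of the definition is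
$$\beta\prec\gamma\ \Longrightarrow\ w(f_\gamma)>N\,w(f_\beta)\quad\text{for all }N\ge1.\tag{3}$$
Indeed, choose $M$ with $2^M>3N$. On the set $\{n:\gamma_n-\beta_n\ge M\}\in U$, (2) gives
$$u_n(f_\gamma)\ge2^{n^2+\gamma_n}\ge2^M2^{n^2+\beta_n}\ge\tfrac{2^M}3u_n(f_\beta)>N\,u_n(f_\beta).$$

### Primes from initial segments

As $|T|\le2^{\aleph_0}$, one prime for each element of $T$ could never give more than $2^{\aleph_0}$ primes. We therefore attach primes to initial segments. Let $S\subset T$ be totally ordered by $\prec$. For a nonempty initial segment $I$ of $S$ let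
$$H_I=\{h\in\Gamma:|h|\le N\,w(f_\beta)\text{ for some }\beta\in I,\ N\ge1\},\qquad P_I=P_{H_I}.$$
$H_I$ is a convex subgroup. Closure under addition holds because $I$ is totally ordered: if $|h|\le Nw(f_\beta)$ and $|h'|\le N'w(f_{\beta'})$ with $\beta\preceq\beta'$, then $w(f_\beta)\le w(f_{\beta'})$ by (3), and $|h+h'|\le(N+N')w(f_{\beta'})$.

*$P_I$ does not contain $p$:* $w(p)=1\le w(f_\beta)\in H_I$ for any $\beta\in I$, by (2).

*Distinct segments give distinct primes:* let $I\subsetneq J$ and $\beta\in J\setminus I$. Then $H_I\subset H_J$, so $P_J\subseteq P_I$. As $w(f_\beta)\in H_J$, $f_\beta\notin P_J$. Every $\beta'\in I$ satisfies $\beta'\prec\beta$, since otherwise $\beta\preceq\beta'$ and $\beta$ would lie in the initial segment $I$. So $w(f_\beta)>Nw(f_{\beta'})$ for all $\beta'\in I$ and $N\ge1$ by (3), i.e. $f_\beta\in P_I$. Hence $P_J\subsetneq P_I$.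

Initial segments of $S$ are totally ordered by inclusion. So Theorem 2 follows once we find a totally ordered $S\subset T$ with at least $2^{\aleph_1}$ nonempty initial segments.

### Filling countable gaps

The construction of $S$ will run through all countable ordinals. To pass limit stages we must insert a rate between two countable families.

**Lemma 4.** If $L,M\subset T$ are countable and nonempty, with $\lambda\prec\mu$ for all $\lambda\in L$, $\mu\in M$, there is $\delta\in T$ with $\lambda\prec\delta\prec\mu$ for all $\lambda\in L$, $\mu\in M$. By iteration (replacing $L$ by $L\cup\{\delta\}$) one finds $\delta_1\prec\delta_2\prec\delta_3\prec\delta_4$ all strictly between $L$ and $M$.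

*Proof.* Enumerate $L=\{\lambda^j\}_{j\ge1}$ and $M=\{\mu^j\}_{j\ge1}$, with repetitions allowed. Put $\tilde\lambda^j=\max(\lambda^1,\dots,\lambda^j)$ and $\tilde\mu^j=\min(\mu^1,\dots,\mu^j)$ pointwise. Then $\tilde\lambda^j\prec\tilde\mu^j$: the set where $\tilde\mu^j_n-\tilde\lambda^j_n\ge N$ is the intersection of the finitely many sets $\{n:\mu^a_n-\lambda^b_n\ge N\}$, $a,b\le j$. Hence
$$X_j=\{n\ge j:\ \tilde\mu^j_n-\tilde\lambda^j_n\ge2j\}\in U.$$
As $j$ grows, $\tilde\mu^j$ decreases and $\tilde\lambda^j$ increases pointwise, so $X_{j+1}\subset X_j$. Also $\bigcap_jX_j=\emptyset$, because $n\in X_j$ requires $j\le n$. So for $n\in X_1$ we may put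
$$j(n)=\max\{j:n\in X_j\},\qquad\delta_n=\tilde\lambda^{j(n)}_n+j(n),$$
and for $n\notin X_1$ we put $\delta_n=0$. For $n\in X_1$, membership $n\in X_{j(n)}$ gives $\delta_n\le\tilde\mu^{j(n)}_n-j(n)\le2n$. So $\delta\in T$.

Fix $j$ and any $k\ge j$. For $n\in X_k$ we have $j(n)\ge k\ge j$, so
$$\delta_n\ge\tilde\lambda^{j(n)}_n+k\ge\lambda^j_n+k,\qquad\delta_n\le\tilde\mu^{j(n)}_n-k\le\mu^j_n-k.$$
Since $X_k\in U$ and $k\ge j$ was arbitrary, $\lambda^j\prec\delta\prec\mu^j$. $\square$

For instance, between $L=\{(0)_n\}$ and $M=\{(2n)_n\}$ one can take $\delta_i=(\lfloor2in/5\rfloor)_n$, $i=1,2,3,4$: consecutive differences tend to infinity.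

### A binary tree of height $\omega_1$

Let $2^{<\omega_1}$ be the set of all maps from countable ordinals to $\{0,1\}$. We think of these as nodes of a binary tree, with $s\subsetneq t$ meaning that $t$ properly extends $s$. To each node $s$ we attach an interval with endpoints $\mathrm{lo}_s\prec\mathrm{hi}_s$ in $T$, by transfinite recursion on the length of $s$, such that
$$s\subsetneq t\ \Rightarrow\ \mathrm{lo}_s\prec\mathrm{lo}_t\prec\mathrm{hi}_t\prec\mathrm{hi}_s,\qquad\mathrm{hi}_{u0}\prec\mathrm{lo}_{u1}.\tag{4}$$
So intervals shrink along branches, and the two children of a node have disjoint intervals, the $0$-child to the left.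

*Start.* $\mathrm{lo}_\emptyset=(0)_n$ and $\mathrm{hi}_\emptyset=(2n)_n$; here $\mathrm{lo}_\emptyset\prec\mathrm{hi}_\emptyset$ because $\{n:2n\ge N\}$ is cofinite.

*Successor.* Given $s$, apply Lemma 4 with $L=\{\mathrm{lo}_s\}$, $M=\{\mathrm{hi}_s\}$, and set $(\mathrm{lo}_{s0},\mathrm{hi}_{s0},\mathrm{lo}_{s1},\mathrm{hi}_{s1})=(\delta_1,\delta_2,\delta_3,\delta_4)$. Then (4) persists by transitivity.

*Limit.* Let $s$ have limit length $\ell<\omega_1$. Put $L=\{\mathrm{lo}_{s|\xi}\}_{\xi<\ell}$ and $M=\{\mathrm{hi}_{s|\xi}\}_{\xi<\ell}$, which are countable because $\ell$ is. For $\xi\le\eta<\ell$ we have $\mathrm{lo}_{s|\xi}\preceq\mathrm{lo}_{s|\eta}\prec\mathrm{hi}_{s|\eta}$, and for $\xi>\eta$ we have $\mathrm{lo}_{s|\xi}\prec\mathrm{hi}_{s|\xi}\prec\mathrm{hi}_{s|\eta}$. So the hypothesis of Lemma 4 holds, and we set $(\mathrm{lo}_s,\mathrm{hi}_s)=(\delta_1,\delta_2)$.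

**Proof of Theorem 2.** Let $S=\{\mathrm{lo}_s:s\in2^{<\omega_1}\}$.

*Step 1: $S$ is totally ordered by $\prec$.* If $s\subsetneq t$, then $\mathrm{lo}_s\prec\mathrm{lo}_t$. If $s,t$ are incomparable, let $u$ be their common part, named so that $u0\subseteq s$ and $u1\subseteq t$. Then
$$\mathrm{lo}_s\prec\mathrm{hi}_s\preceq\mathrm{hi}_{u0}\prec\mathrm{lo}_{u1}\preceq\mathrm{lo}_t.$$

*Step 2: each branch gives an initial segment.* For $b\in2^{\omega_1}$, i.e. $b:\omega_1\to\{0,1\}$, let
$$I_b=\{\beta\in S:\beta\preceq\mathrm{lo}_{b|\xi}\text{ for some }\xi<\omega_1\},$$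
which is a nonempty initial segment of $S$.

*Step 3: different branches give different segments.* Let $b\ne b'$ first differ at $\xi$, with $b(\xi)=0$ and $b'(\xi)=1$, and put $u=b|\xi=b'|\xi$. Then $u1=b'|(\xi+1)$, so $\mathrm{lo}_{u1}\in I_{b'}$. But $\mathrm{lo}_{u1}\notin I_b$. For $\eta\le\xi$ we have $b|\eta\subseteq u\subsetneq u1$, so $\mathrm{lo}_{b|\eta}\prec\mathrm{lo}_{u1}$. For $\eta>\xi$ we have $u0\subseteq b|\eta$, so $\mathrm{lo}_{b|\eta}\prec\mathrm{hi}_{b|\eta}\preceq\mathrm{hi}_{u0}\prec\mathrm{lo}_{u1}$. In no case is $\mathrm{lo}_{u1}\preceq\mathrm{lo}_{b|\eta}$.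

So $\{P_{I_b}\}_{b\in2^{\omega_1}}$ is a chain of $2^{\aleph_1}$ distinct primes of $B$, none containing $p$. $\blacksquare$

## 8. The dichotomy, and a bound on the number of primes

**Proof of Theorem 3.** *(a)* The first sentence was proved in Section 1. For the dichotomy, $\dim A\ge1$ always. If $\dim A=1$, then $\dim\widehat{A^+}=1$. If $\dim A\ge2$, Theorem 2 gives a chain of $2^{\aleph_1}$ primes, so in particular $\dim\widehat{A^+}\ne1$.

*(b)* We bound cardinalities one ring at a time. Let $|k|\le2^{\aleph_0}$. Each $A/\mathfrak m^n$ has a finite filtration whose quotients are finite-dimensional $k$-vector spaces, so $|A/\mathfrak m^n|\le2^{\aleph_0}$. By Krull's intersection theorem $A$ embeds in $\prod_nA/\mathfrak m^n$, so $|A|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. Then $|\operatorname{Frac}(A)|\le2^{\aleph_0}$, there are at most $2^{\aleph_0}$ polynomials over this field, and each nonzero one has finitely many roots, so $|A^+|\le2^{\aleph_0}$. Finally $B$ embeds in $\prod_kA^+/p^k$, so $|B|\le2^{\aleph_0}$. Hence $B$ has at most $2^{2^{\aleph_0}}$ subsets, and in particular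 at most that many primes.

Under CH, $2^{\aleph_0}=\aleph_1$, so this bound equals $2^{\aleph_1}$. When $\dim A\ge2$ it is attained by a chain, by Theorem 2. $\blacksquare$
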